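\title{A sequential group with no nontrivial countable sequential subgroup}

\begin{abstract}
We construct in ZFC an infinite torsion-free sequential topological group $G$ whose only countable sequential subgroup is trivial and whose quotients by closed normal subgroups are all either discrete or of uncountable pseudocharacter. This gives a positive answer to a question from Shibakov's paper on large sequential groups. The group $G$ has an open normal subgroup $H$ that is a free module over a polynomial ring; $H$ is topologized so that every closed subgroup is a submodule, and $G$ permutes a basis of $H$ by conjugation with uncountable orbits. The same construction yields groups in which the sequential subgroups are exactly the closed ones, with prescribed lower bounds on the pseudocharacter of closed subgroups and of non-discrete quotients.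
\end{abstract}

\section{Introduction}\label{sec:intro}

All topological groups in this paper are Hausdorff. A subset $S$ of a topological space $X$ is \emph{sequentially closed} if it contains the limits of all of its convergent sequences, and $X$ is \emph{sequential} if every sequentially closed subset of $X$ is closed. Thus $X$ is sequential exactly when its topology is determined by its convergent sequences. A stronger property is that $X$ be \emph{Fr\'echet--Urysohn}: every point in the closure of a set is the limit of a sequence in that set. First countable spaces are Fr\'echet--Urysohn, and Fr\'echet--Urysohn spaces are sequential. The first two properties pass to all subspaces. Sequentiality passes to closed subspaces, but, as Lemma~\ref{lem:Q} shows, not to all subspaces.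

A \emph{sequential group} is a topological group whose underlying space is sequential. Subgroups carry the subspace topology. A \emph{quotient} of $G$ is a group $G/M$ with the quotient topology, where $M$ is a closed normal subgroup; it is again Hausdorff. The \emph{pseudocharacter} $\psi(X)$ of a space $X$ is the least infinite cardinal $\mu$ such that every point of $X$ is the intersection of at most $\mu$ open sets. In a topological group it is enough to test the identity. For a $T_1$ space $X$, first countability implies $\psi(X)=\aleph_0$, and $\psi(X)\le|X|$ if $X$ is infinite, because $\{x\}=\bigcap_{y\ne x}(X\setminus\{y\})$. The following question is posed in \cite{Shibakov}.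

\begin{quote}
\textbf{Question.} Is there, in ZFC or consistently, an infinite sequential group $G$ such that every countable sequential subgroup of $G$ is finite and every quotient of $G$ is either first countable or of uncountable pseudocharacter?
\end{quote}

Finite groups are excluded because they satisfy both conditions for trivial reasons. Suppose $G$ is as in the Question. Every infinite group has a countably infinite subgroup, and no such subgroup of $G$ is sequential. Hence $G$ is uncountable and is not Fr\'echet--Urysohn, so it is not first countable, and the second condition applied to $M=\{1\}$ gives $\psi(G)>\aleph_0$. Moreover no countably infinite subgroup of $G$ is closed or discrete. So the Question asks whether a sequential group can hide its complexity from the two natural ways of passing to a small group: the countable subgroups retain no sequentiality, and the quotients of countable pseudocharacter are first countable.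

One might guess that this is impossible. The topology of $G$ is determined by convergent sequences, each convergent sequence lies in a countable subgroup, and one could try to close a countable subgroup under limits of sequences until it becomes closed, hence sequential. The weak point is that a countable set can have uncountably many limits of sequences. Our construction makes this happen for every infinite cyclic subgroup at once.

\begin{theorem}[ZFC]\label{thm:main}
There is an infinite torsion-free Hausdorff sequential group $G$ such that every countable sequential subgroup of $G$ is trivial, and every quotient $G/M$ by a closed normal subgroup $M$ is either discrete or has uncountable pseudocharacter.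
\end{theorem}

Discrete groups are first countable, so the Question has a positive answer in ZFC. Write $\mathfrak c=2^{\aleph_0}$. The construction gives more.

\begin{theorem}[ZFC]\label{thm:refined}
Let $\kappa$ be an uncountable cardinal and let $\aleph_1\le\lambda\le\mathfrak c$. There is a torsion-free Hausdorff sequential group $G$ with $|G|=\max(\kappa,\lambda)$ such that:
\begin{enumerate}
\item[(a)] a subgroup of $G$ is sequential if and only if it is closed in $G$;
\item[(b)] every nontrivial closed (equivalently, sequential) subgroup $S$ has $\psi(S)\ge\lambda$, hence $|S|\ge\lambda$, and is not Fr\'echet--Urysohn;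
\item[(c)] every quotient of $G$ is either discrete or has pseudocharacter at least $\kappa$ (exactly $\kappa$ if $\lambda\le\kappa$).
\end{enumerate}
\end{theorem}

Parts (b) and (c) of Theorem~\ref{thm:refined} imply Theorem~\ref{thm:main}. We nevertheless prove Theorem~\ref{thm:main} first, by a shorter argument that does not need part (a).

\subsection*{Outline}
Each of the two conditions in the Question is produced by a compact sequential space. The space $K$, built from an almost disjoint family $\mathcal A$, contains $\mathbb N$ and a point $\infty$, and when $\mathcal A$ is uncountable and maximal no countable subspace containing $\mathbb N\cup\{\infty\}$ is sequential. The space $L$ is the one-point compactification of an uncountable discrete set $\Omega$. Both are described in Section~\ref{sec:spaces}.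

To spoil all countable subgroups, we want every nonzero element $h$ of an abelian group $H$ to come with a copy of $K$ in which $\mathbb N\cup\{\infty\}$ lands inside the cyclic group $\mathbb Zh$. We obtain this by making $H$ a module over the ring $R=\mathbb Z[X_A:A\in\mathcal A]$ and reading the points of $K$ as scalars: $k\in\mathbb N$ as a rapidly growing integer $n_k$, the point $A$ as $X_A$, and $\infty$ as $0$ (Sections~\ref{sec:ring} and~\ref{sec:H}). The module $H$ is free with basis indexed by $\Omega$, and the basis together with $0$ is a copy of $L$, so a quotient of small pseudocharacter kills all but few basis elements. The few survivors are a real obstruction (Remark~\ref{rem:Hfails}). We remove it in Section~\ref{sec:G} by making $H$ an open normal subgroup of a group $G$ that permutes the basis by conjugation with large orbits: a normal subgroup containing most basis elements then contains all of them. Elements of $G$ outside $H$ must not generate discrete subgroups, so $G$ is made torsion-free with every element having a power in $H$. Sections~\ref{sec:proof1} and~\ref{sec:proof2} prove the two theorems.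

Throughout, $\mathbb N=\{1,2,3,\dots\}$. For a group $X$ and a set $I$, $X^{(I)}$ is the group of functions $I\to X$ that equal the identity outside a finite set, with pointwise operation.

\section{Two compact sequential spaces}\label{sec:spaces}

\subsection*{Standard facts}
We use the following facts about sequential spaces.
\begin{enumerate}
\item[(S1)] A closed subspace $Y$ of a sequential space $X$ is sequential: a set that is sequentially closed in $Y$ is sequentially closed in $X$.
\item[(S2)] If $q:X\to Y$ is a quotient map and $X$ is sequential, then $Y$ is sequential: if $S\subset Y$ is sequentially closed, so is $q^{-1}(S)$; hence $q^{-1}(S)$ is closed, and so is $S$.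
\item[(S3)] A space partitioned into open sequential subspaces $X_\alpha$ is sequential: if $S$ is sequentially closed, each $X_\alpha\setminus S$ is open.
\end{enumerate}
We also use three textbook facts about compactness.
\begin{enumerate}
\item[(C1)] A continuous map from a compact space to a Hausdorff space is closed; it is a quotient map if surjective and an embedding if injective.
\item[(C2)] The quotient of a compact Hausdorff space $X$ by an equivalence relation that is closed in $X\times X$ is compact Hausdorff.
\item[(C3)] Let $C$ be compact Hausdorff, $U,V\subset C$ compact, and $W\supset U\times V$ open in $C\times C$. Then there are compact $U',V'\subset C$ with $U\subset\operatorname{int}U'$, $V\subset\operatorname{int}V'$ and $U'\times V'\subset W$. (The tube lemma gives open $O\supset U$ and $O'\supset V$ with $O\times O'\subset W$; normality of $C$ gives $U'\subset O$ and $V'\subset O'$.)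
\end{enumerate}
We shall topologize a group through spaces of formal expressions, which are finite products of compact spaces, so we need sequentiality to survive such products.

\begin{lemma}\label{lem:product}
A finite product of compact Hausdorff sequential spaces is sequential.
\end{lemma}

\begin{proof}
First, a compact Hausdorff sequential space $Y$ is sequentially compact. Otherwise some sequence has no convergent subsequence; it takes no value infinitely often, so after passing to a subsequence it is injective, say $(y_r)$, with range $Z$. A convergent sequence in $Z$ takes only finitely many values, for otherwise it would share a subsequence with $(y_r)$; so its limit is one of its values. Hence every subset of $Z$ is sequentially closed, hence closed, and $Z$ is an infinite closed discrete subset of a compact space, which is impossible.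

By induction it suffices to treat two factors $X$ and $Y$. Let $S\subset X\times Y$ be sequentially closed and $(x_0,y_0)\notin S$. The set $\{y:(x_0,y)\in S\}$ is sequentially closed, hence closed, so $y_0$ has a compact neighborhood $V$ disjoint from it. Let $T$ be the projection of $S\cap(X\times V)$ to $X$; then $x_0\notin T$. If $x_r\in T$ and $x_r\to x$, choose $y_r\in V$ with $(x_r,y_r)\in S$. A subsequence of $(y_r)$ converges to some $y$, and $y\in V$ as $V$ is closed. Then $(x,y)\in S$, so $x\in T$. Thus $T$ is sequentially closed, hence closed, and $(X\setminus T)\times V$ is a neighborhood of $(x_0,y_0)$ that misses $S$.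
\end{proof}

\subsection*{Almost disjoint families and the space $K$}
A family $\mathcal A$ of infinite subsets of $\mathbb N$ is \emph{almost disjoint} (AD) if any two distinct members have finite intersection, and \emph{MAD} if it is maximal among AD families. If $\mathcal A$ is MAD, every infinite $N\subset\mathbb N$ meets some $A\in\mathcal A$ in an infinite set, since otherwise $\mathcal A\cup\{N\}$ would be a larger AD family. Identify $\mathbb N$ with the set of nodes of the binary tree; the $\mathfrak c$ branches form an AD family. Its subfamilies give AD families of every size $\lambda\le\mathfrak c$, and by Zorn's lemma it extends to an uncountable MAD family.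

Let $\mathcal A$ be any AD family, possibly empty. The \emph{Mr\'owka space} of $\mathcal A$ is $\mathbb N\cup\mathcal A$, where points of $\mathbb N$ are isolated and $A\in\mathcal A$ has the basic neighborhoods $\{A\}\cup(A\setminus F)$, $F$ finite; the letter $A$ denotes both a subset of $\mathbb N$ and a point. A basic neighborhood is a convergent sequence with its limit, hence compact, and distinct $A,A'$ are separated by deleting the finite set $A\cap A'$. So the space is locally compact Hausdorff. Let
\[
K=\mathbb N\cup\mathcal A\cup\{\infty\}
\]
be its one-point compactification. A compact subset of $\mathbb N\cup\mathcal A$ is covered by finitely many basic neighborhoods, so the neighborhoods of $\infty$ are the sets containing some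
\[
K\setminus\Big(F\cup\bigcup_{A\in\mathcal F}(\{A\}\cup A)\Big),\qquad F\subset\mathbb N \text{ and } \mathcal F\subset\mathcal A \text{ finite}.
\]
Three kinds of convergence can be read off from these descriptions. We say that an infinite subset of $\mathbb N$ converges if its increasing enumeration does.
\begin{enumerate}
\item[(K1)] Every infinite subset of $A\in\mathcal A$ converges to the point $A$.
\item[(K2)] Every neighborhood of $\infty$ contains all but finitely many points of $\mathcal A$; so every injective sequence in $\mathcal A$ converges to $\infty$.
\item[(K3)] An infinite $N\subset\mathbb N$ that meets every $A\in\mathcal A$ in a finite set converges to $\infty$.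
\end{enumerate}
For a set $\Omega$ let $L=\Omega\cup\{*\}$, where points of $\Omega$ are isolated and the neighborhoods of $*$ are the cofinite sets containing $*$. It is compact Hausdorff.

\begin{lemma}\label{lem:KL}
The spaces $K$ and $L$ are sequential.
\end{lemma}

\begin{proof}
Let $S\subset K$ be sequentially closed; we show that no point outside $S$ is in $\overline S$. Points of $\mathbb N$ are isolated. If $A\in\mathcal A\setminus S$, then $A\cap S$ is finite by (K1), so $\{A\}\cup(A\setminus S)$ is a neighborhood of $A$ missing $S$. Let $\infty\notin S$. By (K2), $\mathcal F=S\cap\mathcal A$ is finite. Let $N=(S\cap\mathbb N)\setminus\bigcup\mathcal F$. If $N\cap A$ were infinite for some $A\in\mathcal A$, then $A\in S$ by (K1), so $A\in\mathcal F$, contradicting $N\cap A=\emptyset$. So $N$ meets every $A$ in a finite set, and by (K3) $N$ is finite. Then $K\setminus\big(N\cup\bigcup_{A\in\mathcal F}(\{A\}\cup A)\big)$ is a neighborhood of $\infty$ missing $S$.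

In $L$, every injective sequence in $\Omega$ converges to $*$, so a sequentially closed set either contains $*$ or is finite; in both cases it is closed.
\end{proof}

Suppose $\mathcal A$ is infinite and MAD. Then $\infty$ is reached from $\mathbb N$ in two steps, first from $\mathbb N$ to $\mathcal A$ by (K1) and then from $\mathcal A$ to $\infty$ by (K2), but not in one: a sequence in $\mathbb N$ with infinite range has a subsequence converging to some $A$. So the subspace $\mathbb N\cup\{\infty\}$, from which the intermediate points have been removed, is not sequential. When $\mathcal A$ is uncountable, putting back countably many intermediate points does not help.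

\begin{lemma}\label{lem:Q}
Let $\mathcal A$ be an uncountable MAD family and let $Q$ be a countable set with $\mathbb N\cup\{\infty\}\subset Q\subset K$. Then $Q$ is not sequential.
\end{lemma}

\begin{proof}
We look for a set $B\subset\mathbb N$ that almost avoids the members of $\mathcal A_0=Q\cap\mathcal A$ but almost contains infinitely many other members of $\mathcal A$. List $\mathcal A_0$ as $A_1,A_2,\dots$, with repetitions allowed, taking all $A_l=\emptyset$ if $\mathcal A_0=\emptyset$. Since $\mathcal A$ is uncountable, there are distinct $A_1',A_2',\ldots\in\mathcal A\setminus\mathcal A_0$. Put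
\[
B=\bigcup_{i}\Big(A_i'\setminus\bigcup_{l\le i}A_l\Big).
\]
Then $B\cap A_l\subset\bigcup_{i<l}(A_i'\cap A_l)$ is finite for each $l$, and $A_i'\setminus B\subset\bigcup_{l\le i}(A_i'\cap A_l)$ is finite for each $i$.

The point $\infty$ is in the closure of $B$. Indeed, a neighborhood of $\infty$ contains $\mathbb N\setminus(F\cup\bigcup\mathcal F)$ for some finite $F\subset\mathbb N$ and $\mathcal F\subset\mathcal A$. Choose $i$ with $A_i'\notin\mathcal F$. Then $A_i'\cap B$ is infinite and $A_i'\cap(F\cup\bigcup\mathcal F)$ is finite, so the neighborhood meets $B$.

The set $B$ is sequentially closed in $Q$. Suppose $b_j\in B$ converge to $x\in Q\setminus B$. No value is taken infinitely often, since it would equal $x$. By maximality some $A\in\mathcal A$ contains infinitely many of the values $b_j$, so a subsequence converges to $A$, and $x=A$. Then $A\in\mathcal A_0$, so $B\cap A$ is finite, a contradiction.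

Since $\infty\in Q\setminus B$, the set $B$ is sequentially closed but not closed in $Q$.
\end{proof}

\section{Rapidly growing integers}\label{sec:ring}

Let $R=\mathbb Z[X_A:A\in\mathcal A]$ be the polynomial ring with one variable for each $A\in\mathcal A$. We want integers $n_k$ and a Hausdorff group topology in which $n_k\to X_A$ as $k\to\infty$ in $A$, and in which sums of products of convergent sequences converge to the expected limits. The obstacle is already visible with one variable.

\begin{example}\label{ex:onevar}
Let $\mathcal A=\{\mathbb N\}$, so $R=\mathbb Z[X]$ and we want $n_k\to X$. If $n_k=2^k$, then $n_k+n_k-n_{k+1}=0$ for all $k$, and in the limit $X=0$. If $n_k=2^{2^k}$, then $n_k^2-n_{k+1}=0$, and in the limit $X^2=X$. What must be excluded is a relation of bounded size that holds for arbitrarily large indices without being a formal identity.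

For sums without products, the condition $n_k\ge k\,n_{k-1}\geq k$ $(k\ge2)$, $n_1\geq1$, suffices. Let $\sum_{i=1}^m\varepsilon_in_{k_i}=0$ with $\varepsilon_i=\pm1$, and collect terms as $\sum_kc_kn_k=0$ with $\sum_k|c_k|\le m$. If $k$ is the largest index with $c_k\ne0$, then $k\ge2$ and $k\,n_{k-1}\le n_k\le(m-1)n_{k-1}$, so $k<m$. Hence $c_k=0$ for all $k\ge m$: terms with large index cancel formally. Now take a sequence of such relations with fixed $m$ and fixed signs, in which some of the indices $k_i$ stay constant and the others tend to infinity. Eventually the moving indices exceed $m$ and all constant indices, so their signs add up to $0$ and the constant terms add up to $0$. The limit expression, the sum of the constant terms plus the sum of the moving signs times $X$, is therefore $0$ in $\mathbb Z[X]$, as it should be.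
\end{example}

To handle products as well, put
\[
n_1=1,\qquad n_{k+1}=(k+1)\,n_k^{\,k+1},
\]
so the sequence begins $1,2,24$. It is strictly increasing, and $n_{s+1}\ge m\,n_s^{\,m}$ whenever $s\ge m\ge1$. For a polynomial $f$ with integer coefficients let $\|f\|$ be the sum of the absolute values of its coefficients. Accidental relations such as $n_3=3n_2^3$ exist, but the next lemma says that a relation of size at most $m$ is a formal identity in all indices beyond $m$.

\begin{lemma}\label{lem:growth}
Let $m\ge1$ and let $f\in\mathbb Z[Y_k:k\in\mathbb N]$ have degree at most $m$ and $\|f\|\le m$. If $f$ vanishes at $Y_k=n_k$ $(k\in\mathbb N)$, then substituting $Y_k=n_k$ for $k\le m$ only already gives the zero polynomial in $\mathbb Z[Y_k:k>m]$.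
\end{lemma}

\begin{proof}
Let $f_s$ be the result of substituting $Y_k=n_k$ for $k\le s$. For large $s$, $f_s$ is the integer $f(n_1,n_2,\dots)=0$, so it suffices to show that $f_s\neq0$ implies $f_{s+1}\ne0$ for $s\ge m$. In passing from $f$ to $f_s$ each coefficient is multiplied by a positive integer at most $n_s^m$ and then like monomials are merged, so $\|f_s\|\le m\,n_s^m\le n$, where $n=n_{s+1}$. View $f_s\ne0$ as a polynomial in $Y_{s+2},Y_{s+3},\dots$ over $\mathbb Z[Y_{s+1}]$ and take a nonzero coefficient $q=\sum_{i\le d}q_iY_{s+1}^i$ with $q_d\ne0$; then $\|q\|\le n$. If $d=0$, then $q(n)=q_0\ne0$. If $d\ge1$, then $\sum_{i<d}|q_i|\le n-1$, so $|q(n)|\ge n^d-(n-1)n^{d-1}>0$. Since $q(n)$ is a coefficient of $f_{s+1}$, we get $f_{s+1}\ne0$.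
\end{proof}

We read each $x\in K$ as an element $\hat x\in R$:
\[
\hat k=n_k\ \ (k\in\mathbb N),\qquad \hat A=X_A\ \ (A\in\mathcal A),\qquad \hat\infty=0 .
\]
These elements are pairwise distinct, and $\hat1=1$.

\section{The topological group $H$}\label{sec:H}

In this section $\mathcal A$ is an arbitrary AD family and $\Omega$ an arbitrary set. Let $H$ be the free $R$-module with basis $\{e_\xi:\xi\in\Omega\}$, and put $e_*=0$. Every element of $H$ is a finite sum of terms $\pm\hat x_1\cdots\hat x_r\,e_\xi$. Formal expressions of this kind of bounded size form a compact space, and we transport its topology to $H$.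

\subsection*{Formal expressions}
For $m\ge1$ let
\[
P_m=\big(K^m\times L\times\{-1,1\}\big)^m .
\]
A point $p\in P_m$ is a list of $m$ \emph{terms} $(x_{i1},\dots,x_{im},\xi_i,\varepsilon_i)$, each consisting of a \emph{word} of $m$ \emph{letters} from $K$, a point of $L$ and a sign. By Lemmas~\ref{lem:product} and~\ref{lem:KL}, $P_m$ is compact, Hausdorff and sequential. The \emph{value} of $p$ is
\[
\operatorname{val}(p)=\sum_{i=1}^m\varepsilon_i\,\hat x_{i1}\cdots\hat x_{im}\,e_{\xi_i}\in H .
\]
Appending the letter $1$ to a word does not change the value, and neither does adding a \emph{null term} $(1,\dots,1,*,1)$. This gives three continuous operations: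
\begin{itemize}
\item \emph{padding} $P_m\to P_{m+1}$ (append $1$ to each word, add a null term), which preserves values;
\item \emph{concatenation} $P_m\times P_{m'}\to P_{m+m'}$ (lengthen all words to length $m+m'$ with letters $1$ and list the $m+m'$ terms), which adds values;
\item \emph{sign reversal} $P_m\to P_m$, which negates values.
\end{itemize}
For $s\ge0$ let $R_s=\mathbb Z[Y_k\ (k>s),\,X_A\ (A\in\mathcal A)]$, and define $\operatorname{val}_s(p)\in R_s^{(\Omega)}$ by the formula for $\operatorname{val}(p)$, except that a letter $k\in\mathbb N$ with $k>s$ is read as the variable $Y_k$ instead of $n_k$. Substituting $Y_k=n_k$ turns $\operatorname{val}_0(p)$ into $\operatorname{val}_s(p)$ (for $k\le s$) and $\operatorname{val}_s(p)$ into $\operatorname{val}(p)$ (for $k>s$). Each term contributes to $\operatorname{val}_0(p)$ either $0$ or a signed monomial of degree at most $m$ times a basis element. Therefore: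
\begin{equation}\label{eq:coef}
\begin{array}{l}
\text{for $p\in P_m$, a monomial $\nu$ in the $X_A$ and $\xi\in\Omega$, the coefficient of $\nu e_\xi$ in}\\
\text{$\operatorname{val}_0(p)$ is a sum of at most $m$ signed monomials in the $Y_k$ of degree at most $m$.}
\end{array}
\end{equation}

The key fact is that limits of relations are relations. To prove it we collapse a neighborhood of a given expression $p^0$ onto $p^0$, sending letters $k$ near $A$ to $A$. The rule $n_k\mapsto X_A$ is not compatible with the arithmetic of $\mathbb Z$, but the rule $Y_k\mapsto X_A$ defines a ring homomorphism; Lemma~\ref{lem:growth} lets us pass from the integers to the variables.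

\begin{lemma}\label{lem:closed}
The set $Z_m=\{p\in P_m:\operatorname{val}(p)=0\}$ is closed in $P_m$.
\end{lemma}

\begin{proof}
\emph{Step 1: for $p\in P_m$, $\operatorname{val}(p)=0$ if and only if $\operatorname{val}_m(p)=0$.} If $\operatorname{val}_m(p)=0$, substitute. If $\operatorname{val}(p)=0$, then each coefficient $f$ in \eqref{eq:coef} vanishes at $Y_k=n_k$, has degree at most $m$ and satisfies $\|f\|\le m$. By Lemma~\ref{lem:growth} it becomes $0$ after substituting for $k\le m$, that is, $\operatorname{val}_m(p)=0$.

\emph{Step 2: for each $s$, the set $\{p\in P_m:\operatorname{val}_s(p)\neq0\}$ is open.} Let $\operatorname{val}_s(p^0)\ne0$. Let $V\subset K\setminus\{\infty\}$ be the finite set consisting of all $k\le s$ and all letters of $p^0$ other than $\infty$. For $k\in V\cap\mathbb N$ put $O(k)=\{k\}$. For $A\in V\cap\mathcal A$ let $O(A)$ be obtained from $\{A\}\cup A$ by deleting the finite sets $V\cap\mathbb N$ and $A\cap A'$ for $A'\in V\cap\mathcal A$, $A'\ne A$. The sets $O(v)$, $v\in V$, are pairwise disjoint, compact and open, and do not contain $\infty$. Define $\rho:K\to K$ by $\rho(x)=v$ for $x\in O(v)$ and $\rho(x)=\infty$ for $x\notin\bigcup_vO(v)$. Define $\rho:L\to L$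 to fix the finitely many points of $\Omega$ occurring in $p^0$ and to send every other point to $*$. Both maps have open fibers and fix all entries of $p^0$. Let $\rho$ act on $P_m$ entrywise, leaving signs unchanged. Then $\mathcal N=\{p\in P_m:\rho(p)=p^0\}$ is an open neighborhood of $p^0$.

For a letter $x\in K$ let $[x]\in R_s$ be its reading in $\operatorname{val}_s$: $[k]=n_k$ for $k\le s$, $[k]=Y_k$ for $k>s$, $[A]=X_A$, $[\infty]=0$. Let $\theta$ be the ring endomorphism of $R_s$ with $\theta([x])=[\rho(x)]$ for every letter $x$ such that $[x]$ is a variable. The same equation holds for the remaining letters: $\rho(\infty)=\infty$, and for $k\le s$ we have $\rho(k)=k$ because $k\in V$, while $\theta$ fixes the integer $n_k$. Let $\rho_*$ be the additive map $\sum_\xi r_\xi e_\xi\mapsto\sum_\xi\theta(r_\xi)e_{\rho(\xi)}$ on $R_s^{(\Omega)}$, where $e_*=0$. Term by term, $\rho_*(\operatorname{val}_s(p))=\operatorname{val}_s(\rho(p))$. For $p\in\mathcal N$ this equals $\operatorname{val}_s(p^0)\ne0$, so $\operatorname{val}_s(p)\ne0$.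

The lemma follows from Step 1 and Step 2 with $s=m$.
\end{proof}

\subsection*{The compact pieces $C_m$}
Let $C_m=\operatorname{val}(P_m)\subset H$, with the quotient topology from $P_m$. The three operations show that $C_m\subset C_{m+1}$, $C_m+C_{m'}\subset C_{m+m'}$ and $-C_m=C_m$. Also $\bigcup_mC_m=H$, since an element of $H$ is a finite sum of signed monomials in the $X_A$ times basis elements.

The relation $\{(p,p'):\operatorname{val}(p)=\operatorname{val}(p')\}$ on $P_m$ is the preimage of $Z_{2m}$ under the continuous map that concatenates $p$ with the sign reversal of $p'$. It is closed by Lemma~\ref{lem:closed}, so $C_m$ is compact Hausdorff by (C2), and it is sequential by (S2). Padding induces the inclusion $C_m\to C_{m+1}$, which is therefore continuous and, by (C1), an embedding. Sign reversal induces negation $C_m\to C_m$, which is therefore continuous. Finally, $P_m\times P_m\to C_m\times C_m$ is a quotient map by (C1), so concatenation induces a continuous addition $C_m\times C_m\to C_{2m}$.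

\subsection*{The direct limit topology}
Give $H$ the direct limit topology of the $C_m$: a set $S\subset H$ is closed (open) if and only if $S\cap C_m$ is closed (open) in $C_m$ for every $m$. Spaces of this form are called $k_\omega$-spaces. Addition is continuous on each $C_m\times C_m$, and the point to be proved is that the product topology on $H\times H$ is determined by these pieces.

\begin{lemma}\label{lem:komega}
Let $C_1\subset C_2\subset\cdots$ be compact Hausdorff spaces, each a subspace of the next, and let $X=\bigcup_mC_m$ have the direct limit topology.
\begin{enumerate}
\item[(i)] Each $C_m$ is a closed subspace of $X$.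
\item[(ii)] If $W\subset X\times X$ and each $W\cap(C_m\times C_m)$ is open in $C_m\times C_m$, then $W$ is open.
\item[(iii)] $X$ is Hausdorff.
\item[(iv)] Every compact $D\subset X$ lies in some $C_m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Closed subsets of $X$ meet $C_m$ in closed sets by definition. Conversely, let $F$ be closed in $C_m$. It is compact, hence closed in $C_{m'}$ for $m'\ge m$, and $F\cap C_{m'}$ is closed in $C_{m'}$ for $m'<m$. So $F$ is closed in $X$.

(ii) Let $(x,y)\in W$ with $x,y\in C_{m_0}$, and put $U_{m_0}=\{x\}$, $V_{m_0}=\{y\}$. Given compact $U_m,V_m\subset C_m$ with $U_m\times V_m\subset W$, apply (C3) in $C_{m+1}$ to get compact $U_{m+1},V_{m+1}\subset C_{m+1}$ with $U_{m+1}\times V_{m+1}\subset W$ whose interiors in $C_{m+1}$ contain $U_m$ and $V_m$. Let $U=\bigcup_mU_m$ and $V=\bigcup_mV_m$. The unions are increasing, so $U\times V\subset W$. The set $U$ is open: a point of $U\cap C_m$ lies in some $U_k$ with $k\ge m$, hence in $C_m\cap\operatorname{int}_{C_{k+1}}U_{k+1}$, which is open in $C_m$ and contained in $U$. The same argument applies to $V$.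

(iii) Apply (ii) to the complement of the diagonal.

(iv) Otherwise choose $x_m\in D\setminus C_m$ for each $m$. The set $\{x_m:m\ge1\}$ meets $C_k$ in a subset of $\{x_1,\dots,x_{k-1}\}$; it is infinite, since a finite set lies in some $C_k$, which misses $x_k$. Each of its subsets meets every $C_k$ in a finite set and so is closed in $X$. This is an infinite closed discrete subset of the compact set $D$, which is impossible.
\end{proof}

By construction, each map $\operatorname{val}:P_m\to H$ is continuous, and a map $\theta$ from $H$ to a space is continuous if and only if $\theta\circ\operatorname{val}$ is continuous on every $P_m$. All continuity statements below are obtained by lifting to the spaces $P_m$.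

\begin{proposition}\label{prop:H}
$H$ is a Hausdorff topological group with the following properties.
\begin{enumerate}
\item[(H1)] $H$ is sequential.
\item[(H2)] For $h\in H$ the map $\varphi_h:K\to H$, $\varphi_h(x)=\hat xh$, is continuous, and it is an embedding if $h\ne0$. It sends $k$ to $n_kh$, $A$ to $X_Ah$ and $\infty$ to $0$.
\item[(H3)] The map $L\to H$, $\xi\mapsto e_\xi$, $*\mapsto0$, is continuous; so every neighborhood of $0$ contains all but finitely many $e_\xi$.
\item[(H4)] For every permutation $\sigma$ of $\Omega$, the $R$-linear map $\sigma_*$ with $\sigma_*(e_\xi)=e_{\sigma(\xi)}$ is a homeomorphism of $H$.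
\item[(H5)] Every closed subgroup $W$ of $H$ is an $R$-submodule.
\end{enumerate}
\end{proposition}

\begin{proof}
$H$ is Hausdorff by Lemma~\ref{lem:komega}(iii). If $O\subset H$ is open, then $W=\{(u,v):u+v\in O\}$ meets $C_m\times C_m$ in the preimage of $O\cap C_{2m}$ under the continuous addition, so $W$ is open by Lemma~\ref{lem:komega}(ii). Negation is continuous since it lifts to sign reversal.

(H1) A sequentially closed $S\subset H$ meets each $C_m$ in a sequentially closed, hence closed, subset of $C_m$.

(H2) Let $h=\operatorname{val}(p)$ with $p\in P_m$. Appending the letter $x$ to every word of $p$ and adding a null term gives a continuous map $K\to P_{m+1}$ whose composite with $\operatorname{val}$ is $\varphi_h$. If $h\neq0$ and $\hat xh=\hat yh$, then $\hat x=\hat y$ because $H$ is a free module over the domain $R$, so $x=y$. By (C1), $\varphi_h$ is an embedding.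

(H3) The map is the composite of $L\to P_1$, $\xi\mapsto(1,\xi,1)$, with $\operatorname{val}$.

(H4) Extend $\sigma$ to a homeomorphism of $L$ fixing $*$ and let it act on $P_m$ in the $L$-entries. Then $\sigma_*\circ\operatorname{val}=\operatorname{val}\circ\,\sigma$ is continuous on $P_m$, so $\sigma_*$ is continuous; so is its inverse $(\sigma^{-1})_*$.

(H5) For $w\in W$ and $A\in\mathcal A$, (H2) and (K1) give $n_kw\to X_Aw$ as $k\to\infty$ in $A$, and $n_kw\in W$. So $X_AW\subset W$ for all $A$, and the $X_A$ generate $R$ as a ring.
\end{proof}

\begin{remark}[$H$ alone does not answer the Question]\label{rem:Hfails}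
Let $\Omega\neq\emptyset$ and fix $\xi_0\in\Omega$. Run the construction with the empty AD family and the one-point set $\{\xi_0\}$, obtaining $K^0=\mathbb N\cup\{\infty\}$, $P_m^0$, $C_m^0$ and a Hausdorff group $H^0$, which is $\mathbb Z$ with a topology in which $n_k\to0$. The maps $K\to K^0$ sending $\mathcal A$ to $\infty$ and $L\to\{\xi_0,*\}$ sending $\Omega\setminus\{\xi_0\}$ to $*$ are continuous surjections. They induce continuous surjections $P_m\to P_m^0$ that lift the homomorphism $\pi:H\to H^0$ taking $\sum r_\xi e_\xi$ to the constant term of $r_{\xi_0}$. By (C1), $\pi$ restricts to quotient maps $C_m\to C^0_m$, so $S\subset H^0$ is closed if and only if $\pi^{-1}(S)$ is. Thus $H^0$ is a quotient of $H$, and $\psi(H^0)=\aleph_0$ since $H^0$ is countable. It is not first countable. Suppose $(U_m)$ were a decreasing base at $0$. If no $C_m^0$ were a neighborhood of $0$, points $x_m\in U_m\setminus C_m^0$ would converge to $0$, against Lemma~\ref{lem:komega}(iv). So $H^0$ would be a countable locally compact group, which has an isolated point by the Baire category theorem and hence is discrete; but $n_k\to0$.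
\end{remark}

\section{The group $G$}\label{sec:G}

From now on $\mathcal A$ is an uncountable AD family and $\kappa$ an uncountable cardinal. The quotient in Remark~\ref{rem:Hfails} singles out one basis element. We prevent this by adjoining elements that conjugate each basis element to $\kappa$ others.

\subsection*{The algebraic construction}
Let $I$ be a set of size $\kappa$ and $E=(\mathbb Z/2)^{(I)}$, so $|E|=\kappa$. The natural device is a wreath product $X^{(E)}\rtimes E$, in which $E$ translates the coordinates. But if $H$ is to be open, a copy of $E$ meeting $H$ trivially is discrete, and its countably infinite subgroups are sequential. So we replace $E$ by a torsion-free group that maps onto $E$ with kernel a free $R$-module, and we put that kernel into $H$. Let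
\[
T=R+\tfrac12\mathbb Z\subset\mathbb Q[X_A:A\in\mathcal A].
\]
The additive group $T$ is torsion-free, $2T\subset R$ and $T/R\cong\mathbb Z/2$. Let $t\mapsto\bar t$ be the resulting surjection $T^{(I)}\to E$ with kernel $R^{(I)}$, and let $\{u_i:i\in I\}$ be the standard $R$-basis of $R^{(I)}$.

\begin{example}\label{ex:wreath}
Take $I$ to be a single point, so $E=\mathbb Z/2$, and form $(T\times T)\rtimes T$, where $t\in T$ swaps the two coordinates if $t\notin R$ and acts trivially if $t\in R$. The subgroup $R\times R\times R$ has the basis $b_0=(1,0;0)$, $b_1=(0,1;0)$, $u=(0,0;1)$. Conjugation by $(0,0;\tfrac12)$ exchanges $b_0$ and $b_1$, and the square of this element is $u$. For $t\notin R$ the square of $(a,a';t)$ is $(a+a',a+a';2t)$ and its fourth power $(2(a+a'),2(a+a');4t)$ lies in $R\times R\times R$. The old basis element $1\in R\subset T$ has acquired a larger orbit, but the new basis element $u$ is central. To move $u$ we must repeat the step, which creates a further central basis element; only the union of infinitely many steps has none left.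
\end{example}

Put $G_1=T^{(I)}$, $H_1=R^{(I)}$, $\Omega_1=\{u_i:i\in I\}$, and recursively
\[
G_{n+1}=G_n^{(E)}\rtimes T^{(I)},\qquad H_{n+1}=H_n^{(E)}\times R^{(I)},\qquad \Omega_{n+1}=\{\delta_yb:y\in E,\ b\in\Omega_n\}\cup\{u_i:i\in I\}.
\]
Here $T^{(I)}$ acts by $(t\cdot f)(y)=f(y-\bar t)$, the product is $(f,t)(f',t')=(f\,(t\cdot f'),\,t+t')$, the function $\delta_yg\in G_n^{(E)}$ takes the value $g$ at $y$ and the identity elsewhere, and the $u_i$ in $\Omega_{n+1}$ belong to the new factor $T^{(I)}$. We regard $G_n^{(E)}$ and $T^{(I)}$ as subgroups of $G_{n+1}$; conjugation by $t$ sends $f$ to $t\cdot f$, and in particular $\delta_yg$ to $\delta_{y+\bar t}\,g$.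

\begin{lemma}\label{lem:Gn}
For every $n\ge1$:
\begin{enumerate}
\item[(i)] $G_n$ is torsion-free;
\item[(ii)] $H_n$ is an abelian normal subgroup of $G_n$ and a free $R$-module with basis $\Omega_n$, and conjugation by any element of $G_n$ is an $R$-linear automorphism of $H_n$ permuting $\Omega_n$;
\item[(iii)] $g^{2^n}\in H_n$ for every $g\in G_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $n=1$ the group is abelian and torsion-free, and $2T^{(I)}\subset R^{(I)}$. Assume the statements for $n$.

(i) If $(f,t)^r=1$ with $r\ge1$, then $rt=0$, so $t=0$; then $f(y)^r=1$ for all $y$, so $f=1$.

(ii) The subgroup $R^{(I)}$ acts trivially on $G_n^{(E)}$ and $T^{(I)}$ is abelian, so $R^{(I)}$ is central in $G_{n+1}$. Hence $H_{n+1}$ is an abelian subgroup, it is the direct sum of copies of $H_n$ and of $R^{(I)}$ and so is free on $\Omega_{n+1}$, and conjugation fixes $R^{(I)}$ pointwise. Conjugation by $f\in G_n^{(E)}$ acts on the $y$-th copy of $H_n$ as conjugation by $f(y)$, which is $R$-linear and permutes $\{\delta_yb:b\in\Omega_n\}$ by the induction hypothesis. Conjugation by $t\in T^{(I)}$ permutes the copies of $H_n$, is $R$-linear, and sends $\delta_yb$ to $\delta_{y+\bar t}\,b$. Every element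 of $G_{n+1}$ is a product $ft$.

(iii) For $g=(f,t)$ we have $g^2=(f',2t)$ with $f'=f\,(t\cdot f)$. Since $2t\in R^{(I)}$ is central, $g^{2^{n+1}}=(f'^{\,2^n},2^{n+1}t)$, and $f'^{\,2^n}\in H_n^{(E)}$ by the induction hypothesis applied at each $y$.
\end{proof}

Embed $G_n$ in $G_{n+1}$ by $g\mapsto\delta_0g$. This maps $H_n$ into $H_{n+1}$ $R$-linearly and $\Omega_n$ into $\Omega_{n+1}$. Let $G=\bigcup_nG_n$, $H=\bigcup_nH_n$, $\Omega=\bigcup_n\Omega_n$.

\begin{proposition}\label{prop:G}
\begin{enumerate}
\item[(G1)] $G$ is torsion-free, and every nontrivial subgroup of $G$ contains a nontrivial element of $H$.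
\item[(G2)] $H$ is an abelian normal subgroup of $G$ and a free $R$-module with basis $\Omega$; conjugation by any $g\in G$ is the $R$-linear automorphism of $H$ induced by a permutation of $\Omega$.
\item[(G3)] Every orbit of $G$ on $\Omega$ under conjugation has at least $\kappa$ elements.
\item[(G4)] $|G|=\max(\kappa,|\mathcal A|)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(G1) A union of a chain of torsion-free groups is torsion-free. If $1\ne g\in G_n$, then $g^{2^n}\in H$, and $g^{2^n}\ne1$. (G2) The set $\Omega$ spans $H$, and each finite subset lies in some $\Omega_n$ and so is independent. An element $g\in G_n$ lies in $G_m$ for all $m\ge n$, so conjugation by $g$ is $R$-linear on each such $H_m$ and permutes each such $\Omega_m$. (G3) For $b\in\Omega_n$, conjugating $b=\delta_0b$ by $t\in T^{(I)}\subset G_{n+1}$ gives $\delta_{\bar t}\,b$, and $\bar t$ ranges over $E$. (G4) We have $|T|=|R|=|\mathcal A|$, so $|T^{(I)}|=\max(\kappa,|\mathcal A|)$; by induction every $G_n$ has this cardinality, and so does the countable union.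
\end{proof}

\subsection*{The topology of $G$}
Give $H$ the topology of Section~\ref{sec:H}, with $e_b=b$ for $b\in\Omega$. We write $G$ multiplicatively and use additive notation for computations inside $H$, so the identity of $G$ is $0\in H$. Declare $U\subset G$ open if $\{u\in H:gu\in U\}$ is open in $H$ for every $g\in G$. Since translations of $H$ are homeomorphisms, it is enough to test one $g$ in each coset. Thus every coset $gH$ is open and $u\mapsto gu$ is a homeomorphism $H\to gH$.

\begin{proposition}\label{prop:topG}
$G$ is a Hausdorff sequential group in which $H$ is an open and closed subgroup carrying its own topology.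
\end{proposition}

\begin{proof}
The space $G$ is partitioned into open copies of $H$, so it is Hausdorff, $H$ is closed, and $G$ is sequential by (H1) and (S3). For $x,y\in G$ and $u,v\in H$,
\[
(xu)(yv)=xy\,(y^{-1}uy)\,v,\qquad (xu)^{-1}=x^{-1}\,(xu^{-1}x^{-1}).
\]
By (G2) and (H4), conjugation by a fixed element of $G$ is a homeomorphism of $H$. So multiplication is continuous on each open set $xH\times yH$ and inversion on each open set $xH$.
\end{proof}

\section{Quotients and countable subgroups}\label{sec:proof1}

\begin{proposition}\label{prop:quot}
Let $M$ be a closed normal subgroup of $G$. If $H\subset M$, then $G/M$ is discrete. If $H\not\subset M$, then $\psi(G/M)\ge\kappa$.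
\end{proposition}

\begin{proof}
If $H\subset M$, then $M$ is open and $G/M$ is discrete. Now suppose $\psi(G/M)=\mu<\kappa$; we show $H\subset M$. Let $q:G\to G/M$ be the quotient map and let the identity of $G/M$ be the intersection of open sets $U_\alpha$, $\alpha<\mu$. By (H3), each $q^{-1}(U_\alpha)$ contains all but finitely many elements of $\Omega$. As $\mu$ is infinite, all but at most $\mu$ elements of $\Omega$ lie in $\bigcap_\alpha q^{-1}(U_\alpha)=M$. By (G3) every orbit has more than $\mu$ elements, so it meets $M$; since $M$ is normal, it contains the whole orbit. Thus $\Omega\subset M\cap H$. The subgroup $M\cap H$ is closed in $H$, hence a submodule by (H5), and it contains a basis. So $M\cap H=H$.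
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\mathcal A$ uncountable and MAD and $\kappa=\aleph_1$. By Propositions~\ref{prop:G} and~\ref{prop:topG}, $G$ is an infinite torsion-free Hausdorff sequential group, and by Proposition~\ref{prop:quot} every quotient is discrete or has uncountable pseudocharacter.

Let $S\le G$ be countable and nontrivial. By (G1) there is $h\in S\cap H$ with $h\neq0$. Let $Q=\varphi_h^{-1}(S)$. By (H2), $\varphi_h$ is an embedding, so $Q$ is countable and homeomorphic to $\varphi_h(K)\cap S$, which is closed in $S$ because $\varphi_h(K)$ is compact. Also $Q\supset\mathbb N\cup\{\infty\}$, because $n_kh\in S$ and $0\in S$. If $S$ were sequential, $Q$ would be sequential by (S1), contradicting Lemma~\ref{lem:Q}.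
\end{proof}

\begin{remark}
Uncountability of $\mathcal A$ enters through Lemma~\ref{lem:Q}, and it cannot be dropped. For $\xi\in\Omega$, the continuous map $L\to L$ fixing $\xi$ and sending all other points to $*$ lifts the coordinate projection $H\to Re_\xi\subset H$, which is therefore continuous; its set of fixed points $Re_\xi$ is closed in $H$. If $\mathcal A$ were countable, $Re_\xi$ would be a countably infinite closed, hence sequential, subgroup.
\end{remark}

\section{Sequential subgroups are closed}\label{sec:proof2}

For Theorem~\ref{thm:refined} we need an AD family of prescribed size $\lambda$, and we do not assume that it is maximal. Lemma~\ref{lem:Q} is then unavailable.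

\begin{remark}
Let $\mathcal A$ be the family of branches of the binary tree and $Q=\mathbb N\cup\{\infty\}$, which is the set $\varphi_h^{-1}(S)$ for $S=\mathbb Zh$. Then $Q$ is Fr\'echet--Urysohn. Let $B\subset\mathbb N$ have $\infty$ in its closure; by (K3) it suffices to find an infinite $N\subset B$ meeting each branch in a finite set. If only finitely many branches meet $B$ in an infinite set, let $N$ be $B$ minus these branches; it is infinite since $\infty\in\overline B$. Otherwise, by compactness of the space of branches, there are a branch $A$ and branches $A_i\neq A$ meeting $B$ in infinite sets and leaving $A$ at pairwise different levels. Nodes $b_i\in(B\cap A_i)\setminus A$ are pairwise incomparable, so $N=\{b_i:i\ge1\}$ meets each branch at most once.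
\end{remark}

So the failure of sequentiality must be found in the group rather than in one copy of $K$. Let $S_0\le H$ be a subgroup that is not closed, say $s_i\in S_0$ and $s_i\to z\notin S_0$. In the array $s_i-s_j$ the $i$-th column converges to $s_i-z\notin S_0$, and these limits converge to $0\in S_0$. As with $\infty$ in $K$, the point $0$ is reached in two steps through points outside the subspace. But $0$ is also the limit of diagonal sequences such as $s_i-s_{i+1}$. To destroy these we add perturbations $t_{i,j}\in S_0$ that tend to $0$ along each column but whose complexity grows with $i$, so that no compact set meets infinitely many columns.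

Fix $h\in H\setminus\{0\}$ and $A=\{a_1<a_2<\cdots\}\in\mathcal A$, and put
\[
t_{i,j}=\sum_{l=1}^{i}\big(n_{a_{2(j+l)}}-n_{a_{2(j+l)+1}}\big)\,h\in\mathbb Zh\qquad(i\ge1,\ j\ge i^2).
\]
By (H2) and (K1), $n_{a_{2r}}h-n_{a_{2r+1}}h\to X_Ah-X_Ah=0$ as $r\to\infty$. So for fixed $i$ we have $t_{i,j}\to0$ as $j\to\infty$. The restriction $j\ge i^2$ makes the indices large enough for Lemma~\ref{lem:growth} to see the $2i$ integers involved as independent variables.

\begin{lemma}\label{lem:escape}
For each $m$ there are only finitely many $i$ such that $t_{i,j}\in C_m$ for some $j\ge i^2$.
\end{lemma}

\begin{proof}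
Fix a monomial $\nu$ in the $X_A$ and $\xi\in\Omega$ such that the coefficient $\gamma\in\mathbb Z$ of $\nu e_\xi$ in $h$ is nonzero. Let $t_{i,j}=\operatorname{val}(p)$ with $p\in P_m$ and $j\ge i^2$. We show that $2i\le m$ or $i^2<m+2|\gamma|i$; each inequality holds for only finitely many $i$.

Suppose $m^*:=m+2|\gamma|i\le i^2$. Let $f\in\mathbb Z[Y_k:k\in\mathbb N]$ be the coefficient of $\nu e_\xi$ in $\operatorname{val}_0(p)$, and let
\[
w=\gamma\sum_{l=1}^i\big(Y_{a_{2(j+l)}}-Y_{a_{2(j+l)+1}}\big).
\]
At $Y_k=n_k$ both $f$ and $w$ give the coefficient of $\nu e_\xi$ in $t_{i,j}$, so $f-w$ vanishes there. By \eqref{eq:coef}, $f-w$ has degree at most $m\le m^*$ and $\|f-w\|\le m+2|\gamma|i=m^*$. By Lemma~\ref{lem:growth}, $f-w$ becomes $0$ after substituting $Y_k=n_k$ for $k\le m^*$. Since $a_r\ge r$, every index occurring in $w$ exceeds $j\ge i^2\ge m^*$, so the substitution leaves $w$ unchanged and turns $f$ into $w$. The polynomial $w$ involves exactly $2i$ distinct monomials, whereas by \eqref{eq:coef} the substituted $f$ is an integer combination of at most $m$ monomials. So $2i\le m$.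
\end{proof}

\begin{proposition}\label{prop:seqclosed}
Every sequential subgroup $S_0$ of $H$ is closed in $H$.
\end{proposition}

\begin{proof}
Suppose $S_0$ is not closed in $H$. By (H1) there are $s_i\in S_0$ $(i\ge1)$ with $s_i\to z\in H\setminus S_0$. Since $\{0\}$ is closed, $S_0\ne0$; take $h\in S_0\setminus\{0\}$ in the definition of $t_{i,j}$, so that $t_{i,j}\in S_0$. Put
\[
d_{i,j}=s_i-s_j+t_{i,j}\in S_0\quad(i\ge1,\ j\ge i^2),\qquad D=\{d_{i,j}:i\ge1,\ j\ge i^2\}\setminus\{0\}.
\]
For fixed $i$ we have $d_{i,j}\to s_i-z$ as $j\to\infty$, and $s_i-z\notin S_0$.

\emph{$D$ is not closed in $S_0$.} Since $s_i-z\neq0$, the elements $d_{i,j}$ are nonzero for large $j$, so $s_i-z$ lies in the closure of $D$ in $H$. As $s_i-z\to0$, so does $0$. But $0\in S_0\setminus D$.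

\emph{$D$ is sequentially closed in $S_0$.} Let $d_{i_r,j_r}\in D$ converge to $x\in S_0$ as $r\to\infty$. A convergent sequence together with its limit is compact, so by Lemma~\ref{lem:komega}(iv) all $d_{i_r,j_r}$ lie in one $C_m$ and all $s_i$ lie in one $C_{m_1}$. Then $t_{i_r,j_r}=d_{i_r,j_r}-s_{i_r}+s_{j_r}\in C_{m+2m_1}$, and by Lemma~\ref{lem:escape} the $i_r$ take finitely many values. Pass to a subsequence with $i_r=i$ constant. If the $j_r$ were unbounded, a further subsequence would converge to $s_i-z$, giving $x=s_i-z\notin S_0$. So the $j_r$ are bounded, some term of the sequence is repeated infinitely often, and $x$ equals that term, which is in $D$.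

Thus $S_0$ is not sequential.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}]
Take an AD family $\mathcal A$ with $|\mathcal A|=\lambda$ and the group $G$ of Section~\ref{sec:G}. It is torsion-free, Hausdorff and sequential, and $|G|=\max(\kappa,\lambda)$, by Propositions~\ref{prop:G} and~\ref{prop:topG}.

(a) Closed subgroups are sequential by (S1). Conversely, let $S\le G$ be sequential. Then $S_0=S\cap H$ is closed in $S$, hence sequential, hence closed in $H$ by Proposition~\ref{prop:seqclosed}, and so closed in $G$. Let $x\in\overline S$. The open set $xH$ contains some $s\in S$, and $s^{-1}x\in\overline S\cap H$. Since $H$ is open, $\overline S\cap H\subset\overline{S\cap H}=S_0$. So $x\in sS_0\subset S$.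

(b) Let $S$ be a nontrivial closed subgroup. By (G1) there is $h\in S\cap H$ with $h\neq0$, and by (H5) applied to $S\cap H$ we have $\varphi_h(K)\subset S$. Suppose $\psi(S)=\mu<\lambda$, and write the identity as the intersection of $\mu$ open subsets of $S$. Their preimages under $\varphi_h$ are neighborhoods of $\infty$ in $K$, and each omits only finitely many points of $\mathcal A$ by (K2). Since $|\mathcal A|=\lambda>\mu$, some $A\in\mathcal A$ lies in all of them. Then $\varphi_h(A)=0=\varphi_h(\infty)$, contradicting injectivity in (H2). So $\psi(S)\ge\lambda$, and $|S|\ge\psi(S)\ge\lambda$ because $S$ is infinite and $T_1$.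

If $S$ were Fr\'echet--Urysohn, so would be its subgroup $\mathbb Zh$. Then $\mathbb Zh$ would be sequential, hence closed by (a), hence of size at least $\lambda>\aleph_0$, which is absurd.

(c) By Proposition~\ref{prop:quot}, every non-discrete quotient $G/M$ has $\psi(G/M)\ge\kappa$. Such a quotient is Hausdorff and non-discrete, hence infinite. If $\lambda\le\kappa$, then $|G|=\kappa$ and $\psi(G/M)\le|G/M|\le\kappa$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Shibakov}
Alexander Shibakov, \emph{On large sequential groups}, arXiv:1604.08874 (2016).

\end{thebibliography}
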